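# Free topological groups on compact spaces inside unitary groups

## 1. Representing $F(X)$ by unitaries, and the case of discrete $X$

All Hilbert spaces are complex. The unitary group $U(H)$ carries the strong operator topology: $T_\alpha\to T$ means $T_\alpha\eta\to T\eta$ for every $\eta\in H$. With this topology $U(H)$ is a topological group. On $U(H)$ the weak operator topology, in which $T_\alpha\to T$ means $\langle T_\alpha\eta,\zeta\rangle\to\langle T\eta,\zeta\rangle$ for all $\eta,\zeta$, is the same topology, because
$$\|T_\alpha\eta-T\eta\|^2=2\|\eta\|^2-2\operatorname{Re}\langle T_\alpha\eta,T\eta\rangle .$$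

**Definition.** A topological group $G$ is *unitarily representable* if it is topologically isomorphic to a subgroup of $U(H)$ for some Hilbert space $H$.

**Definition.** Let $X$ be a Tychonoff space. The (Markov) *free topological group* $F(X)$ is the unique (up to topological isomorphism) Hausdorff topological group that contains $X$ as a topological subspace, is generated algebraically by $X$ (algebraically it is the free group on the set $X$), and has the universal property: every continuous map $f\colon X\to G$ into a topological group extends to a continuous homomorphism $\tilde f\colon F(X)\to G$.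

Jorge Galindo, in "On unitary representability of topological groups", arXiv:math/0607193 (2006), asks whether the free topological group on a compact space, or even on $[0,1]$, is unitarily representable. The Abelian case is known: for compact Hausdorff $X$ the free Abelian topological group $A(X)$ is unitarily representable.

We start where the topology of $F(X)$ is no obstacle.

**Discrete $X$.** If $X$ is discrete, let $\Gamma$ be the abstract free group on $X$ with the discrete topology. It is Hausdorff, it contains $X$ as a subspace, it is generated by $X$, and every map from $X$ to a topological group extends to a homomorphism on $\Gamma$, which is continuous since $\Gamma$ is discrete. By uniqueness $F(X)=\Gamma$ is discrete. Let $\Gamma$ act on $\ell_2(\Gamma)$ by left translation $L$, so that $L(g)\delta_h=\delta_{gh}$. For $g\neq e$ we have $\|L(g)\delta_e-\delta_e\|^2=2$. Hence $L$ is injective, and $\{T:\|T\delta_e-\delta_e\|^2<2\}$ is a neighborhood of $1$ that meets $L(\Gamma)$ only in $1$. So $L(\Gamma)$ is discrete, and $L$ is a topological isomorphism onto its image. $\square$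

The proof uses a vector that is moved far by every $g\ne e$. If $X$ is not discrete, there are $x\neq y$ in $X$ arbitrarily close together, and we need vectors with two competing properties: $x^{-1}y$ must move them little when $y$ is near $x$, and every $w$ outside a prescribed neighborhood of $e$ must move them by a fixed amount. The goal is the following theorem.

**Theorem A.** If $X$ is compact Hausdorff, then $F(X)$ is unitarily representable. In particular $F([0,1])$ is unitarily representable.

For $X=\emptyset$ the group is trivial, so from now on $X\neq\emptyset$. We collect tools, prove the theorem for compact spaces with a base of clopen sets, see what breaks on $[0,1]$, and then prove a more general statement, Theorem B of Section 6.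

## 2. From conditionally negative definite functions to representations

**Definition.** Let $G$ be an abstract group. A function $\varphi\colon G\to\mathbb C$ is *positive definite* if $\sum_{i,k}c_i\overline{c_k}\,\varphi(g_k^{-1}g_i)\ge0$ for all finite families $g_i\in G$, $c_i\in\mathbb C$. A function $\psi\colon G\to\mathbb R$ with $\psi(g^{-1})=\psi(g)$ is *conditionally negative definite* if $\sum_{i,k}c_i\overline{c_k}\,\psi(g_k^{-1}g_i)\le0$ for all finite families with $\sum_i c_i=0$. We call $\psi$ *symmetric* if $\psi(g^{-1})=\psi(g)$, and *subadditive* if $\psi(gh)\le\psi(g)+\psi(h)$.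

Conditional negative definiteness survives composition with a homomorphism, nonnegative linear combinations, pointwise convergent sums, and integration over a parameter, since the defining inequality is linear in $\psi$.

**Lemma 1 (Schoenberg and GNS).** Let $\psi\colon G\to[0,\infty)$ be conditionally negative definite with $\psi(e)=0$. Then $\varphi=e^{-\psi}$ is positive definite. Consequently there are a Hilbert space $H$, a homomorphism $\pi\colon G\to U(H)$ and a unit vector $\xi$ such that $\{\pi(g)\xi: g\in G\}$ is total in $H$, $\langle\pi(g)\xi,\xi\rangle=e^{-\psi(g)}$, and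
$$\|\pi(g)\xi-\pi(h)\xi\|^2=2\bigl(1-e^{-\psi(h^{-1}g)}\bigr).\tag{1}$$

*Proof.* Fix $g_1,\dots,g_n$ and let $K_{ik}=\psi(g_i)+\psi(g_k)-\psi(g_k^{-1}g_i)$. Given $c_1,\dots,c_n$, put $g_0=e$ and $c_0=-\sum_{i\ge1}c_i$. Expanding the inequality for the family $g_0,\dots,g_n$ and using symmetry and $\psi(e)=0$,
$$0\ge\sum_{i,k\ge0}c_i\overline{c_k}\,\psi(g_k^{-1}g_i)=\sum_{i,k\ge1}c_i\overline{c_k}\bigl(\psi(g_k^{-1}g_i)-\psi(g_k)-\psi(g_i)\bigr)=-\sum_{i,k\ge1}c_i\overline{c_k}K_{ik}.$$
So $K$ is positive semidefinite. By the Schur product theorem all entrywise powers of $K$ are positive semidefinite, hence so is $(e^{K_{ik}})$. Finally $e^{-\psi(g_k^{-1}g_i)}=e^{-\psi(g_i)}e^{K_{ik}}e^{-\psi(g_k)}$, and multiplying by the positive numbers $e^{-\psi(g_i)}$ on both sides preserves positivity.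

For the second part, put on the finitely supported functions on $G$ the form with $\langle\delta_g,\delta_h\rangle=\varphi(h^{-1}g)$. It is positive semidefinite; divide by its null space and complete to get $H$. The maps $\delta_g\mapsto\delta_{kg}$ preserve the form and define $\pi(k)$. Take $\xi=\delta_e$, a unit vector since $\varphi(e)=1$. Then $\|\pi(g)\xi-\pi(h)\xi\|^2=2-2\operatorname{Re}\varphi(h^{-1}g)$, which is (1). $\square$

**Lemma 2 (gluing).** Let $G$ be a Hausdorff topological group and $c>0$. Suppose that for every neighborhood $U$ of $e$ there are a strongly continuous unitary representation $\pi_U$ of $G$ on $H_U$ and a unit vector $\xi_U\in H_U$ with $\{w:\|\pi_U(w)\xi_U-\xi_U\|^2<c\}\subset U$. Then $G$ is unitarily representable.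

*Proof.* Let $\pi=\bigoplus_U\pi_U$ on $\bigoplus_UH_U$. It is strongly continuous: $w\mapsto\pi(w)\eta$ is continuous for $\eta$ with finitely many nonzero components, these $\eta$ are dense, and the $\pi(w)$ are isometries. If $\pi(w)=1$, then $w$ lies in every neighborhood $U$ of $e$, so $w=e$ since $G$ is Hausdorff; thus $\pi$ is injective. Every neighborhood $U$ of $e$ contains the preimage under $\pi$ of the neighborhood $\{T:\|T\xi_U-\xi_U\|^2<c\}$ of $1$. So the inverse of $\pi$ is continuous on $\pi(G)$. $\square$

Combining (1) with Lemma 2, we look for one function $\psi$ for each $U$, with $\{\psi<\frac14\}\subset U$; the constant is then $c=2(1-e^{-1/4})$. What remains is strong continuity of $\pi$. The next lemma reduces it to letters.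

**Lemma 3 (continuity is decided on $X$).** Let $\psi$ be as in Lemma 1 on the abstract group $F(X)$, with $\pi,\xi$ as there, and let $Y\subset X$. Suppose that for every $g\in F(X)$ and $x\in Y$ we have $\psi(g^{-1}x^{-1}yg)\to0$ as $y\to x$ within $Y$. Then $\pi|_Y\colon Y\to U(H)$ is continuous. If moreover $\pi|_X$ is continuous (for instance if $Y=X$), then $\pi$ is strongly continuous on $F(X)$, and $\psi$ is continuous on $F(X)$.

*Proof.* By (1) and $1-e^{-s}\le s$,
$$\|\pi(y)\pi(g)\xi-\pi(x)\pi(g)\xi\|^2=2\bigl(1-e^{-\psi(g^{-1}x^{-1}yg)}\bigr)\le2\psi(g^{-1}x^{-1}yg)\to0 .$$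
So $\pi(y)\eta\to\pi(x)\eta$ for $\eta=\pi(g)\xi$, hence for linear combinations of such vectors, hence for all $\eta$, because these combinations are dense and all operators are isometries. If $\pi|_X$ is continuous, the universal property gives a continuous homomorphism $F(X)\to U(H)$ extending $\pi|_X$. It agrees with $\pi$ on the generating set $X$, so it is $\pi$. Then $e^{-\psi(w)}=\langle\pi(w)\xi,\xi\rangle$ is continuous and positive, and so $\psi$ is continuous. $\square$

The functions $\psi$ will be built from word lengths. Let $Z$ be a set, $F_a(Z)$ the abstract free group on $Z$, and $\lambda\colon Z\to[1,\infty)$. For $v\in F_a(Z)$ with reduced form $z_1^{\varepsilon_1}\cdots z_l^{\varepsilon_l}$ let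
$$\ell(v)=\sum_{k=1}^l\lambda(z_k).$$
For $Z=\{a,b\}$, $\lambda(a)=1$, $\lambda(b)=5$ we get $\ell(aba^{-1})=7$. For $Z$ a single point and $\lambda=1$ we get $\ell(n)=|n|$ on $\mathbb Z$.

**Lemma 4 (Haagerup).** The function $\ell$ is symmetric, subadditive and conditionally negative definite, and $\ell(v)\ge1$ for $v\neq e$.

*Proof.* Only negative definiteness needs an argument: inversion reverses the reduced form, and cancellation only removes letters. Consider the Cayley tree with vertex set $F_a(Z)$ and edges $\{g,gz\}$, $g\in F_a(Z)$, $z\in Z$; give the edge $\{g,gz\}$ weight $\lambda(z)$ and orient it from $g$ to $gz$. The geodesic from $g$ to $h$ reads the reduced form of $g^{-1}h$, so its weighted length is $\ell(g^{-1}h)$. Let $b(g)\in\ell_2(\text{edges})$ be the sum of the vectors $\pm\sqrt{\lambda(z)}\,\delta_{\text{edge}}$ over the edges of the geodesic from $e$ to $g$, with sign $+$ if the edge is crossed along its orientation and $-$ otherwise. The geodesics from $e$ to $g$ and to $h$ share an initial part, whose terms cancel in $b(g)-b(h)$. So $b(g)-b(h)$ is the signed sum along the geodesic from $h$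 to $g$, and $\|b(g)-b(h)\|^2=\ell(g^{-1}h)$. The vectors $b(g)$ have real coordinates, so for $\sum_i c_i=0$
$$\sum_{i,k}c_i\overline{c_k}\,\ell(g_k^{-1}g_i)=\sum_{i,k}c_i\overline{c_k}\bigl(\|b(g_i)\|^2+\|b(g_k)\|^2-2\langle b(g_i),b(g_k)\rangle\bigr)=-2\Bigl\|\sum_ic_ib(g_i)\Bigr\|^2\le0.\qquad\square$$

## 3. The cost of changing one letter inside a word

Fix a neighborhood $U$ of $e$ in $F(X)$. By the Birkhoff–Kakutani theorem (Hewitt–Ross, *Abstract Harmonic Analysis I*, Thm 8.2) there is a continuous left-invariant pseudometric $d$ on $F(X)$ with $\{w:d(e,w)<1\}\subset U$. We want to bound $d$ between two words that are close letter by letter.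

For $a_k,b_k\in F(X)$ and $g_k=b_{k+1}\cdots b_l$ (so $g_l=e$), change the letters from $b_k$ to $a_k$ one at a time, from the left. Since $g_{k-1}=b_kg_k$, the triangle inequality and left invariance give
$$d(a_1\cdots a_l,b_1\cdots b_l)\le\sum_{k=1}^ld(a_1\cdots a_{k-1}a_kg_k,\;a_1\cdots a_{k-1}b_kg_k)=\sum_{k=1}^ld(a_kg_k,b_kg_k).\tag{2}$$
The prefix disappears, but the suffix $g_k$ stays. So the relevant distance between letters is the following. For nonempty $B\subset F(X)$ put
$$D_B(x,y)=\sup_{g\in B}\ \max_{\varepsilon=\pm1}d(x^\varepsilon g,y^\varepsilon g)\qquad(x,y\in X).$$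

**Example.** The set $B$ must not be too large. Let $X=[0,1]\sqcup\{q\}$, and map $X$ to the group of affine bijections of $\mathbb R$ by sending $s\in[0,1]$ to $T_s\colon u\mapsto u+s$ and $q$ to $M\colon u\mapsto2u$. Let $\rho$ be the continuous extension to $F(X)$, let $\delta$ be a left-invariant metric inducing the topology of the affine group, and put $d(u,v)=\delta(\rho(u),\rho(v))$. For $x=0$, $y_n=2^{-n}$ in $[0,1]$ and $g=q^{-n}$,
$$d(xg,y_ng)=d(e,g^{-1}x^{-1}y_ng)=\delta(1,M^nT_{2^{-n}}M^{-n})=\delta(1,T_1)>0,$$
although $y_n\to x$. So with $B=\{q^{-n}:n\ge1\}$ the function $D_B$ is not continuous. Suffixes of unbounded length are the trouble.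

**Lemma 5.** If $B$ is $d$-totally bounded, then $D_B$ is a finite continuous pseudometric on $X$.

*Proof.* By left invariance $d(x^\varepsilon g,x^\varepsilon g')=d(g,g')$, so $|d(x^\varepsilon g,y^\varepsilon g)-d(x^\varepsilon g',y^\varepsilon g')|\le2d(g,g')$. Let $B'\subset B$ be a finite $\eta$-net. Then $|D_B-D_{B'}|\le2\eta$. The function $D_{B'}$ is a maximum of finitely many continuous functions. So $D_B$ is finite and is a uniform limit of continuous functions. As a supremum of pseudometrics it is a pseudometric. $\square$

**Lemma 6.** Let $A\subset X$ be such that every continuous pseudometric on $X$ is totally bounded on $A$. For every $s\in\mathbb N$ the set of elements of $F(X)$ represented by words of length at most $s$ in letters from $A^{\pm1}$ is $d$-totally bounded.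

*Proof.* Induct on $s$; for $s=0$ the set is $\{e\}$. If $B$ is the set for $s$, the set for $s+1$ is $B\cup AB\cup A^{-1}B$. For $x,x'\in A$ and $g,g'\in B$,
$$d(x^\varepsilon g,x'^\varepsilon g')\le d(x^\varepsilon g,x'^\varepsilon g)+d(x'^\varepsilon g,x'^\varepsilon g')\le D_B(x,x')+d(g,g').$$
By Lemma 5, $D_B$ is a continuous pseudometric, so $A$ has finite $D_B$-nets; $B$ has finite $d$-nets by induction. Multiplying nets gives finite nets of $AB$ and of $A^{-1}B$. $\square$

If $X$ is compact, $A=X$ satisfies the hypothesis of Lemma 6, because the open balls of a continuous pseudometric are open in $X$.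

## 4. Compact spaces with a base of clopen sets

Let $X$ be compact Hausdorff with a base of clopen sets, for instance a convergent sequence with its limit, or the Cantor set. A finite partition $P$ of $X$ into clopen sets gives a continuous map $X\to P$ with $P$ discrete, hence a continuous homomorphism $w\mapsto w_P$ from $F(X)$ to the discrete group $F_a(P)$. It is tempting to take a fine $P$ and pull back the word length.

**One partition is not enough.** Let $X\subset[0,1]$ be the Cantor set, $\tilde f\colon F(X)\to\mathbb R$ the homomorphism extending the inclusion, and $U=\{w:|\tilde f(w)|<1\}$. Some cell of $P$ contains points $x\ne y$. For all $n$ the word $(x^{-1}y)^n$ has trivial image in $F_a(P)$, while $\tilde f((x^{-1}y)^n)=n(y-x)$ is unbounded. So no condition on $w_P$ that $e$ satisfies forces $w\in U$.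

The remedy is to use all scales at once. Suppose $P_1,P_2,\dots$ are successively refined partitions, and charge $4^{-j}$ for each letter of the reduced image $w_j$ at scale $j$. If $x,y$ lie in the same cell up to scale $j-1$ and in different cells from scale $j$ on, then the image of $(x^{-1}y)^n$ at each scale $i\ge j$ has length $2n$, and the total charge is $\sum_{i\ge j}2n4^{-i}=\frac83n4^{-j}$. A total below $\frac14$ forces $n<\frac{3}{32}4^j$. If cells at scale $j-1$ have size of order $8^{-j}$, then $n$ times the cell size is small.

**Proposition 7 (special case of Theorem A).** If $X$ is compact Hausdorff with a base of clopen sets, then $F(X)$ is unitarily representable.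

*Proof.* Fix $U$ and $d$ as in Section 3.

**Step 1: partitions.** The purpose is to make cells small for the pseudometrics that occur in (2). Let $B_j$ be the set of elements represented by words of length at most $4^j$ in letters from $X^{\pm1}$, let $D_k=D_{B_{k+1}}$ for $k\ge1$, and let $r_k=8^{-k-2}$. By Lemmas 5 and 6 each $D_k$ is a continuous pseudometric. Cover $X$ by finitely many clopen sets, each inside some ball $\{y:D_j(x,y)<r_j\}$, make them disjoint by successive differences, and intersect with the cells of $P_{j-1}$ (if $j\ge2$). This gives finite clopen partitions $P_1,P_2,\dots$ such that $P_j$ refines $P_{j-1}$ and any two points of a cell of $P_j$ have $D_j$-distance $<4r_j$. For $z\in P_j$ choose $p_z\in z$, and for $j\ge2$ let $\tau z\in P_{j-1}$ be the cell containing $z$. Let $\sigma_j(x)\in P_j$ be the cell of $x$, and let $w_j\in F_a(P_j)$ be the image of $w\in F(X)$ under the homomorphism extending $\sigma_j$. Let $\ell_j$ be the word length on $F_a(P_j)$ (all weights $1$), and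
$$\psi(w)=\sum_{j\ge1}4^{-j}\ell_j(w_j).$$
The sum converges, since $\ell_j(w_j)\le l$ if $w$ is a word of length $l$. By Lemma 4, $\psi$ is conditionally negative definite, and $\psi(e)=0$.

**Step 2: the representation $\pi$ from Lemma 1 is continuous.** We check the hypothesis of Lemma 3 with $Y=X$. Let $g$ be a word of length $l$. If $y$ lies in the cell of $x$ in $P_N$, an open set, then $\sigma_j(x)=\sigma_j(y)$ for $j\le N$, so $(g^{-1}x^{-1}yg)_j=e$ for $j\le N$. Hence $\psi(g^{-1}x^{-1}yg)\le\sum_{j>N}4^{-j}(2l+2)$, which tends to $0$ as $N\to\infty$.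

**Step 3: $\psi(w)<\frac14$ implies $d(e,w)<1$.** We move from $e$ to $w$ through words made of the points $p_z$, one scale at a time. Let $\psi(w)<\frac14$. Then $\ell_j(w_j)<4^{j-1}$ for all $j$, and in particular $w_1=e$. Let $v_j\in F(X)$ be the image of $w_j$ under $z\mapsto p_z$; so $v_1=e$. For $j\ge2$ write $w_j=z_1^{\varepsilon_1}\cdots z_l^{\varepsilon_l}$ in reduced form; then $l\le4^j$. Since $\sigma_{j-1}=\tau\circ\sigma_j$, we have $w_{j-1}=(\tau z_1)^{\varepsilon_1}\cdots(\tau z_l)^{\varepsilon_l}$ (perhaps not reduced), so
$$v_j=p_{z_1}^{\varepsilon_1}\cdots p_{z_l}^{\varepsilon_l},\qquad v_{j-1}=p_{\tau z_1}^{\varepsilon_1}\cdots p_{\tau z_l}^{\varepsilon_l}.$$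
Apply (2) with $b_k=p_{z_k}^{\varepsilon_k}$ and $a_k=p_{\tau z_k}^{\varepsilon_k}$. The suffixes lie in $B_j$, and $D_{j-1}=D_{B_j}$. Both $p_{z_k}$ and $p_{\tau z_k}$ lie in the cell $\tau z_k$. So
$$d(v_{j-1},v_j)\le4^j\cdot4r_{j-1}=4^{j+1}8^{-j-1}=2^{-j-1}.$$
Finally let $w=y_1^{\varepsilon_1}\cdots y_l^{\varepsilon_l}$, and let $J\ge1$ satisfy $4^{J+1}\ge l$. The suffixes of $w$ lie in $B_{J+1}$, and $v_J$ is obtained from $w$ by replacing each $y_k$ by $p_{\sigma_J(y_k)}$, which lies in the same cell. By (2), $d(v_J,w)\le4l\,r_J$. Hence $d(e,w)\le\sum_{j=2}^J2^{-j-1}+4l\,r_J\le\frac14+4l\,r_J$ for all large $J$, and so $d(e,w)\le\frac14<1$.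

By Step 3, $\{w:\psi(w)<\frac14\}\subset U$. By (1), $\|\pi(w)\xi-\xi\|^2<2(1-e^{-1/4})$ exactly when $\psi(w)<\frac14$. Lemma 2 finishes the proof. $\square$

## 5. Connectedness of the interval and averaging over cut points

What changes for $X=[0,1]$? Step 3 never used that the cells are clopen. Step 2 did. Every continuous homomorphism from $F([0,1])$ to a discrete group is constant on the connected set $[0,1]$, so it kills all the words $x^{-1}y$. Continuous discrete images of $F([0,1])$ are therefore useless. If we use a discontinuous partition, $\psi$ jumps: for the cells $[0,\frac12)$ and $[\frac12,1]$, the image of $x^{-1}y$ has length $2$ for all $x<\frac12\le y$, however close.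

Now let the cut point $s$ be uniformly distributed in $[0,1]$. For $x<y$ the cells $[0,s)$ and $[s,1]$ separate $x$ and $y$ exactly when $x<s\le y$, an event of probability $y-x$. So the expected length of the image of $x^{-1}y$ is $2(y-x)$, and the expected length of the image of $xyx^{-1}y^{-1}$ is $4(y-x)$. Each single homomorphism is discontinuous, yet the averages are continuous functions of $x$ and $y$. Averages of conditionally negative definite functions are conditionally negative definite.

Averaging also does no harm to Step 3. If an average over $t$ of $\sum_j4^{-j}\ell_j$ is below $\frac14$, then the sum is below $\frac14$ for some single $t$, and the chain $v_1,v_2,\dots$ can be run for that $t$. Thus continuity needs only averages, and the comparison needs only one good partition sequence. We need random partitions, nested for each value of the random parameter, such that for each $j$ the probability of separating $x$ from $y$ at scale $j$ tends to $0$ as $y\to x$.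

Random balls provide them. Given a continuous pseudometric $D$, a $D$-dense sequence $x_1,x_2,\dots$, a radius $r>0$ and $t\in[1,2]$, assign to $x$ the first index $i$ with $D(x,x_i)<tr$.

**Example.** On $[0,1]$ with the usual metric, let $r=\frac14$ and let the dense sequence start with $0,1,\frac12$. For $1<t<2$ the cells are $[0,\frac t4)$, $(1-\frac t4,1]$ and $[\frac t4,1-\frac t4]$: if $\frac t4\le x\le1-\frac t4$, then $|x-\frac12|\le\frac12-\frac t4<\frac t4$. Points $x<y<\frac12$ are separated exactly when $4x<t\le4y$, so with probability at most $4(y-x)=(y-x)/r$.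

## 6. Admissible spaces and the role of weights

The argument works for more spaces than compact ones.

**Definition.** A set $A\subset X$ is *bounded in $X$* if every continuous $f\colon X\to\mathbb R$ is bounded on $A$. A Tychonoff space $X\neq\emptyset$ is *admissible* if there are sets $X_1\subset X_2\subset\cdots$, each bounded in $X$, with $\bigcup_nX_n=X$, such that $f\colon X\to\mathbb R$ is continuous whenever all restrictions $f|_{X_n}$ are continuous.

Compact and, more generally, pseudocompact spaces are admissible with $X_n=X$. The line $\mathbb R$ is admissible with $X_n=[-n,n]$: these sets are compact, hence bounded, and continuity at a point can be tested on the $[-n,n]$ that contain it in their interior. A bounded set need not be compact: a pseudocompact space is bounded in itself.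

**Theorem B.** If $X$ is admissible, $F(X)$ is unitarily representable. Moreover, for every neighborhood $U$ of $e$ in $F(X)$ there is a continuous, symmetric, subadditive, conditionally negative definite $\psi\colon F(X)\to[0,\infty)$ with $\psi(e)=0$ and $\{w:\psi(w)<1/4\}\subset U$.

Theorem A, for nonempty $X$, is the case $X_n=X$. In that case all weights $\lambda$ below are $1$ and can be dropped.

**Lemma 8.** If $A$ is bounded in $X$, every continuous pseudometric $D$ on $X$ is totally bounded on $A$. In particular Lemma 6 applies to $A$.

*Proof.* Otherwise there are $\varepsilon>0$ and $a_1,a_2,\dots\in A$ with $D(a_n,a_m)\ge\varepsilon$ for $n\ne m$. Let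
$$f(x)=\sum_nn\max\bigl(0,1-4D(x,a_n)/\varepsilon\bigr).$$
If $D(x,y),D(x,y')<\varepsilon/4$, $D(y,a_n)<\varepsilon/4$ and $D(y',a_m)<\varepsilon/4$, then $D(a_n,a_m)<\varepsilon$, so $n=m$. Thus on the open set $\{y:D(x,y)<\varepsilon/4\}$ at most one term of the sum is not identically zero, and $f$ is continuous. But $f(a_n)=n$, so $f$ is unbounded on $A$, a contradiction. $\square$

Why weights? In the noncompact case the words of length at most $4^j$ in all letters of $X$ need not give a continuous $D_B$. Take $X=[0,1]\sqcup\mathbb R$, with $s\in[0,1]$ sent to $T_s$ and $r\in\mathbb R$ sent to $u\mapsto2^ru$, and $d$ from a left-invariant metric $\delta$ as in Section 3. Taking for $g$ the single letter $-n\in\mathbb R$, we get $d(xg,y_ng)=\delta(1,T_1)$ for $x=0$, $y_n=2^{-n}\in[0,1]$, as before. So already suffixes of length $1$ cause trouble. We must restrict the suffix letters at scale $j$ to a bounded set, say $X_{4^j}$, and $\psi$ must enforce this restriction. It does so if a cell that meets $X_n$ only for large $n$ is charged as a long letter.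

## 7. Random nested partitions and the function $\psi$

Let $X$ be admissible with sets $X_n$ as in the definition; discard the empty ones and re-index, so that $X_1\ne\emptyset$. Fix $U$ and $d$ as in Section 3.

**Step 1: pseudometrics.** We set up the scales. For $j\ge1$ let $B_j$ be the set of elements of $F(X)$ represented by words of length at most $4^j$ in letters from $X_{4^j}^{\pm1}$. By Lemmas 8, 6 and 5,
$$D_k:=D_{B_{k+1}}\qquad(k\ge1)$$
is a continuous pseudometric on $X$. Each $X_n$ is $D_k$-totally bounded, hence $D_k$-separable, so $(X,D_k)$ is separable. Fix a $D_k$-dense sequence $x_{k,1},x_{k,2},\dots$ and put $r_k=8^{-k-2}$.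

**Step 2: random cells.** The same random number $t$ is used at all scales, and the cell at scale $j$ records the indices at all scales up to $j$, so that partitions are nested. For $t\in[1,2]$, with Lebesgue measure as probability, and $x\in X$ let
$$i_k^t(x)=\min\{i:D_k(x,x_{k,i})<t\,r_k\},\qquad\sigma_j^t(x)=(i_1^t(x),\dots,i_j^t(x))\in\mathbb N^j.$$
The minimum exists by density.

**Step 3: weights and base points.** These do not depend on $t$. For $z=(i_1,\dots,i_j)\in\mathbb N^j$ let
$$V(z)=\{x\in X:D_k(x,x_{k,i_k})<2r_k\text{ for all }k\le j\},\qquad Z_j=\{z\in\mathbb N^j:V(z)\ne\emptyset\}.$$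
For $z\in Z_j$ let $\lambda(z)=\min\{n\ge1:V(z)\cap X_n\neq\emptyset\}$ and fix a point $p_z\in V(z)\cap X_{\lambda(z)}$. For $j\ge2$ let $\tau z$ be $z$ with its last coordinate deleted; then $V(\tau z)\supset V(z)$, so $\tau z\in Z_{j-1}$. Since $t\le2$, we have $x\in V(\sigma_j^t(x))$, and in particular $\sigma_j^t(x)\in Z_j$. Therefore, for all $t$ and $j$:
$$\lambda(\sigma_j^t(x))\le n\quad\text{whenever }x\in X_n;\tag{3}$$
$$D_j(x,p_z)<4r_j\quad\text{if }z=\sigma_j^t(x);\tag{4}$$
$$D_{j-1}(p_z,p_{\tau z})<4r_{j-1}\quad\text{if }z\in Z_j,\ j\ge2.\tag{5}$$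
Indeed, (3) holds because $x\in V(\sigma_j^t(x))\cap X_n$. In (4) both points lie in $V(z)$, so both have $D_j$-distance less than $2r_j$ from $x_{j,i_j}$, where $i_j$ is the last coordinate of $z$. In (5) both points lie in $V(\tau z)$, and the same argument applies with $j-1$.

**Step 4: the function.** For $w\in F(X)$ let $w_j^t\in F_a(Z_j)$ be its image under the (abstract) homomorphism extending $\sigma_j^t\colon X\to Z_j$. Let $\ell_j$ be the weighted length on $F_a(Z_j)$ with weights $\lambda$, and define
$$\psi(w)=\sum_{j\ge1}4^{-j}\int_1^2\ell_j(w_j^t)\,dt.$$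

*Measurability.* For fixed $x$, the set $\{t\in[1,2]:i_k^t(x)\le i\}=\{t\in[1,2]:t\,r_k>\min_{m\le i}D_k(x,x_{k,m})\}$ is an interval. So $t\mapsto i_k^t(x)$ is measurable. The element $w_j^t$ is determined by the values $\sigma_j^t(y)$ at the finitely many letters $y$ of $w$. Hence $t\mapsto w_j^t$ is measurable with countably many values, and $t\mapsto\ell_j(w_j^t)$ is measurable.

*Finiteness.* If $w$ is a word of length $l$ in letters from $X_n^{\pm1}$, then by (3) $\ell_j(w_j^t)\le nl$ for all $j,t$, since reduction only removes letters. So $\psi(w)\le nl\sum_j4^{-j}<\infty$.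

By Lemma 4 and the permanence properties in Section 2, $\psi$ is symmetric, subadditive and conditionally negative definite, and $\psi(e)=0$. Let $\pi,H_U,\xi$ be as in Lemma 1. At this point $\pi$ is only a representation of the abstract group.

## 8. Continuity of the averaged length

**Step 1: nearby points are rarely separated.** Fix $x\in X$ and $k$. Choose $i_0$ with $D_k(x,x_{k,i_0})<r_k/2$. Let $D_k(x,y)<r_k/2$. Then $D_k(x,x_{k,i_0})$ and $D_k(y,x_{k,i_0})$ are less than $r_k$, so $i_k^t(x),i_k^t(y)\le i_0$ for all $t\in[1,2]$. Suppose these indices differ, and let $i$ be the smaller one. Then exactly one of $D_k(x,x_{k,i})$, $D_k(y,x_{k,i})$ is less than $t\,r_k$, so $t$ lies in a half-open interval with endpoints $D_k(x,x_{k,i})/r_k$ and $D_k(y,x_{k,i})/r_k$. Its length is at most $D_k(x,y)/r_k$. Summing over $i\le i_0$,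
$$\Pr\nolimits_t\bigl(i_k^t(x)\ne i_k^t(y)\bigr)\le i_0\,\frac{D_k(x,y)}{r_k}.\tag{6}$$
Here $i_0$ depends on $x$ and $k$ only, and $D_k$ is continuous, so the right-hand side tends to $0$ as $y\to x$ in $X$. Adding over $k\le j$ we get, for each $j$,
$$\Pr\nolimits_t\bigl(\sigma_j^t(x)\ne\sigma_j^t(y)\bigr)\to0\quad\text{as }y\to x\text{ in }X.\tag{7}$$

**Step 2: $\pi$ is continuous on each $X_n$.** We verify the hypothesis of Lemma 3 for $Y=X_n$. Let $g\in F(X)$ be a word of length $l$, and choose $m\ge n$ such that its letters lie in $X_m^{\pm1}$. Let $x,y\in X_n$. If $\sigma_j^t(x)=\sigma_j^t(y)$, then $(g^{-1}x^{-1}yg)_j^t=e$. In any case $\ell_j\bigl((g^{-1}x^{-1}yg)_j^t\bigr)\le(2l+2)m$ by (3). Hence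
$$\psi(g^{-1}x^{-1}yg)\le(2l+2)m\sum_{j\ge1}4^{-j}\Pr\nolimits_t\bigl(\sigma_j^t(x)\ne\sigma_j^t(y)\bigr).$$
Given $\eta>0$, the terms with $j>N$ contribute at most $\sum_{j>N}4^{-j}<\eta$ to the sum if $N$ is large, and each of the first $N$ terms tends to $0$ as $y\to x$ by (7). So the right-hand side tends to $0$ as $y\to x$ in $X_n$, and $\pi|_{X_n}$ is continuous by Lemma 3.

**Step 3: from the $X_n$ to $F(X)$.** Here admissibility is used. For $\eta,\zeta\in H_U$ the real and imaginary parts of $y\mapsto\langle\pi(y)\eta,\zeta\rangle$ are real functions on $X$ whose restrictions to all $X_n$ are continuous. So they are continuous on $X$. Thus $\pi|_X$ is continuous for the weak operator topology on $U(H_U)$, which coincides with the strong one. By the last part of Lemma 3, $\pi$ is strongly continuous on $F(X)$, and $\psi$ is continuous.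

## 9. A small value of $\psi$ forces a small distance from $e$

**Proposition 9.** If $\psi(w)<\frac14$, then $d(e,w)\le\frac14$, and hence $w\in U$.

*Proof.* **Step 1: choose $t$.** All terms are nonnegative, so sum and integral can be interchanged: $\psi(w)=\int_1^2\sum_j4^{-j}\ell_j(w_j^t)\,dt$. Since $\psi(w)<\frac14$, there is $t\in[1,2]$, fixed from now on, with $\sum_j4^{-j}\ell_j(w_j^t)<\frac14$. Hence
$$\ell_j(w_j^t)<4^{j-1}\le4^j\quad\text{for all }j,$$
and $\ell_1(w_1^t)<1$, so $w_1^t=e$ because nontrivial elements have length at least $1$.

**Step 2: the chain.** Let $v_j\in F(X)$ be the image of $w_j^t$ under the homomorphism $F_a(Z_j)\to F(X)$ with $z\mapsto p_z$. Then $v_1=e$.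

**Step 3: from scale $j-1$ to scale $j\ge2$.** We bound $d(v_{j-1},v_j)$ by changing letters one at a time. Let $w_j^t=z_1^{\varepsilon_1}\cdots z_l^{\varepsilon_l}$ be reduced. Since $\lambda\ge1$ and $\sum_k\lambda(z_k)=\ell_j(w_j^t)\le4^j$, we have $l\le4^j$, and also $\lambda(z_k)\le4^j$, so that $p_{z_k}\in X_{\lambda(z_k)}\subset X_{4^j}$. This is the service the weights perform. Truncating $\sigma_j^t$ gives $\sigma_{j-1}^t$, so $w_{j-1}^t=(\tau z_1)^{\varepsilon_1}\cdots(\tau z_l)^{\varepsilon_l}$, a product that need not be reduced. Applying the homomorphisms $z\mapsto p_z$,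
$$v_j=p_{z_1}^{\varepsilon_1}\cdots p_{z_l}^{\varepsilon_l},\qquad v_{j-1}=p_{\tau z_1}^{\varepsilon_1}\cdots p_{\tau z_l}^{\varepsilon_l}.$$
Apply (2) with $b_k=p_{z_k}^{\varepsilon_k}$ and $a_k=p_{\tau z_k}^{\varepsilon_k}$. The suffixes $g_k=b_{k+1}\cdots b_l$ have at most $4^j$ letters, all from $X_{4^j}^{\pm1}$, so they lie in $B_j$. Since $D_{j-1}=D_{B_j}$, (5) gives
$$d(v_{j-1},v_j)\le\sum_{k=1}^lD_{j-1}(p_{\tau z_k},p_{z_k})\le4^j\cdot4r_{j-1}=4^{j+1}8^{-j-1}=2^{-j-1}.$$
Note that the points $p_{\tau z_k}$ never occur in a suffix, so it does not matter how large $\lambda(\tau z_k)$ is.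

**Step 4: from scale $J$ to $w$.** The words $v_j$ do reach $w$ in the limit. Write $w=y_1^{\varepsilon_1}\cdots y_l^{\varepsilon_l}$ with all $y_k\in X_n$ for some $n$, and let $J\ge1$ satisfy $4^{J+1}\ge\max(l,n)$. Then all suffixes of $w$ lie in $B_{J+1}$, and $v_J=\prod_kp_{\sigma_J^t(y_k)}^{\varepsilon_k}$. By (2) with $b_k=y_k^{\varepsilon_k}$, by $D_J=D_{B_{J+1}}$ and by (4),
$$d(v_J,w)\le\sum_{k=1}^lD_J(p_{\sigma_J^t(y_k)},y_k)\le4l\,r_J.$$

**Step 5: add up.** For all large $J$,
$$d(e,w)=d(v_1,w)\le\sum_{j=2}^J2^{-j-1}+4l\,r_J\le\tfrac14+4l\,r_J.$$
Here $l$ is fixed and $r_J\to0$, so $d(e,w)\le\frac14<1$, and $w\in U$ by the choice of $d$. $\square$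

## 10. Proof of Theorems A and B

For each neighborhood $U$ of $e$ in $F(X)$, Section 7 gives a symmetric, subadditive, conditionally negative definite $\psi=\psi_U\colon F(X)\to[0,\infty)$ with $\psi_U(e)=0$. It is continuous by Section 8, and $\{w:\psi_U(w)<1/4\}\subset U$ by Proposition 9. This is the second assertion of Theorem B. The representation $\pi_U$ of Lemma 1 is strongly continuous by Section 8, and by (1) its unit vector $\xi_U$ satisfies $\|\pi_U(w)\xi_U-\xi_U\|^2=2(1-e^{-\psi_U(w)})$. Hence
$$\{w:\|\pi_U(w)\xi_U-\xi_U\|^2<2(1-e^{-1/4})\}=\{w:\psi_U(w)<\tfrac14\}\subset U.$$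
Since $F(X)$ is Hausdorff, Lemma 2 with $c=2(1-e^{-1/4})$ shows that $F(X)$ is unitarily representable. This proves Theorem B. A nonempty compact Hausdorff space is admissible with $X_n=X$, so Theorem A follows, and $F([0,1])$ is unitarily representable. $\blacksquare$

## 11. $k_\omega$-spaces, Graev groups, quotients, and non-admissible spaces

A $k_\omega$-space is the union of an increasing sequence of compact sets $K_n$ such that a set is closed as soon as its intersection with every $K_n$ is closed.

**Corollary 1.** For every $k_\omega$-space $X$ (in particular $X=\mathbb R$, or any $\sigma$-compact locally compact space), and for every pseudocompact $X$, $F(X)$ is unitarily representable.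

*Proof.* We check admissibility. For a $k_\omega$-space take the defining compact sets $X_n=K_n$; compact sets are bounded. If all $f|_{K_n}$ are continuous and $C\subset\mathbb R$ is closed, then $f^{-1}(C)\cap K_n$ is closed for every $n$, so $f^{-1}(C)$ is closed. For $\sigma$-compact locally compact $X$ take compact $X_n\subset\operatorname{int}X_{n+1}$ with union $X$; every point has a neighborhood inside some $X_n$, so continuity is decided on the $X_n$. For pseudocompact $X$ take $X_n=X$. $\square$

For $p\in X$, the *Graev free topological group* $F_G(X,p)$ is the analogue of $F(X)$ in which $p=e$: it is generated by $X$, and continuous maps $f\colon X\to G$ with $f(p)=e$ extend to continuous homomorphisms.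

**Corollary 2.** For admissible $X$ and $p\in X$, the Graev free topological group $F_G(X,p)$ is unitarily representable.

*Proof.* The continuous map $x\mapsto p^{-1}x$ from $X$ to $F(X)$ sends $p$ to $e$, so it extends to a continuous homomorphism $\iota\colon F_G(X,p)\to F(X)$. Let $\kappa\colon F(X)\to F_G(X,p)$ be the continuous homomorphism extending $x\mapsto x$. Then $\kappa(\iota(x))=\kappa(p)^{-1}\kappa(x)=x$, so $\kappa\circ\iota$ is the identity. Hence $\iota$ is injective, and the restriction of $\kappa$ to its image is a continuous inverse. So $\iota$ is a topological embedding into $F(X)$, which is unitarily representable by Theorem B. $\square$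

**Corollary 3.** Every topological group $G$ whose underlying space is admissible (e.g. every $k_\omega$-group) is a topological quotient of a unitarily representable group.

*Proof.* Let $q\colon F(G)\to G$ be the continuous homomorphism extending $\mathrm{id}_G$. The inclusion $i\colon G\hookrightarrow F(G)$ is continuous and $q\circ i=\mathrm{id}_G$. If $q^{-1}(O)$ is open, then $O=i^{-1}(q^{-1}(O))$ is open. So $q$ is a quotient homomorphism, and $F(G)$ is unitarily representable by Theorem B. $\square$

Admissibility is sufficient but not necessary. If $X$ is uncountable and discrete, its bounded sets are finite, so a countable union of them is not $X$, and $X$ is not admissible; yet $F(X)$ is discrete and unitarily representable by Section 1.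

The argument does not decide whether $F(X)$ is unitarily representable for every Tychonoff $X$, for instance for $X=\mathbb Q$. Here is a direct check that $\mathbb Q$ is not admissible. Let $X_n$ be as in the definition, and let $K_n$ be the closure of $X_n$ in $\mathbb Q$. First, $K_n$ is compact. Otherwise some sequence in $K_n$ has no cluster point in $\mathbb Q$; moving its $m$th term by less than $1/m$, we get such a sequence in $X_n$, with a subsequence $a_1,a_2,\dots$ of distinct points. These form a closed discrete set, and by Tietze's theorem there is a continuous $f$ on $\mathbb Q$ with $f(a_m)=m$ for all $m$, so $X_n$ is not bounded. Next, $K_n$ has empty interior in $\mathbb Q$, because no set $\mathbb Q\cap[a,b]$ with $a<b$ is compact. So we can choose $q_n\in\mathbb Q\cap(0,\frac1n)$ outside $K_n$, and a clopen set $V_n\ni q_n$ disjoint from $K_n\cup\{0\}$ (an interval with irrational endpoints, intersected with $\mathbb Q$). Let $f$ be the indicator function of $\bigcup_nV_n$. On $K_m$ only the $V_n$ with $n<m$ matter, since the $K_n$ increase; so $f|_{K_m}$, and hence $f|_{X_m}$, is continuous for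 every $m$. But $f(0)=0$ and $f(q_n)=1$ with $q_n\to0$, so $f$ is not continuous.
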